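# Torsion in the abelianization of finitely presented subgroups of Thompson's group $F$

## 1. The guess "torsion-free", tested on small subgroups

Thompson's group $F$ is the group, under composition, of all piecewise linear homeomorphisms of $[0,1]$ with finitely many breakpoints, all breakpoints in $\mathbb Z[1/2]$, and all slopes integer powers of $2$. (Its elements are increasing, since slopes are positive.) We write $(gh)(x)=g(h(x))$, $[u,v]=uvu^{-1}v^{-1}$, $H'=[H,H]$, and $H^{ab}=H/H'$ for the abelianization. The question, taken from Burillo, Nucinkis and Reeves, *An Irrational-slope Thompson's Group*, arXiv:1806.00108 (2018), is: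

> Does every finitely presented subgroup of $F$ have torsion-free abelianization?

The answer one would first guess is *yes*. The obvious homomorphisms from a subgroup of $F$ to an abelian group are logarithms of slopes at common fixed points, and these take values in $\mathbb Z$. Let us test the guess.

**Lemma 1.** Every nontrivial finitely generated subgroup $H\le F$ has a nonzero homomorphism to $\mathbb Z$. So $H^{ab}$ is infinite.

*Proof.* Let $H\neq 1$ be generated by $h_1,\dots,h_r$. The set $\{x:h_i(x)\ne x\}$ is open, contained in $(0,1)$, and a finite union of intervals, because $h_i$ has finitely many linear pieces. Let $U$ be the union of these sets over $i$, and $p=\inf U$. As $U$ is open in $(0,1)$, it does not contain its infimum, so every $h_i$, hence $H$, fixes $p$. As $U$ is a finite union of intervals, each coming from one generator, some $h_i$ moves every point of some interval $(p,p+\varepsilon)$. Near $p$ on the right this $h_i$ is linear, fixes $p$ and is not the identity, so $h_i'(p^+)\neq1$. By the chain rule at the common fixed point $p$, the map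 $h\mapsto\log_2h'(p^+)$ is a homomorphism $H\to\mathbb Z$, and it is nonzero. $\square$

Applied to cyclic subgroups, this shows that $F$ is torsion-free. So $\mathbb Z^r\le F$ (take nontrivial elements with disjoint supports), with torsion-free abelianization. Next come $F$ itself and its relatives.

**Definition.** For $n\ge2$, the Brown–Thompson group $F_n$ is the group of PL homeomorphisms of $[0,1]$ with finitely many breakpoints, all in $\mathbb Z[1/n]$, and slopes powers of $n$.

Thus $F=F_2$. If $n=2^k$, then $\mathbb Z[1/n]=\mathbb Z[1/2]$ and powers of $n$ are powers of $2$, so $F_n\le F$. We quote the following from K. S. Brown, *Finiteness properties of groups*, J. Pure Appl. Algebra 44 (1987), §4: $F_n$ is finitely presented, indeed of type $F_\infty$ (recalled in Section 3), and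
$$F_n=\langle x_0,x_1,x_2,\dots\mid x_i^{-1}x_jx_i=x_{j+n-1}\ (i<j)\rangle .$$
Abelianizing identifies $x_j$ with $x_{j+n-1}$ for each $j\ge1$ and does nothing else. So $F_n^{ab}$ is free abelian on $x_0,\dots,x_{n-1}$:
$$F_n^{ab}\cong\mathbb Z^n. \tag{1}$$

For $n=2$ this is visible by hand. The two homomorphisms $\lambda_0(g)=\log_2g'(0^+)$ and $\lambda_1(g)=\log_2g'(1^-)$ together map $F$ onto $\mathbb Z^2$: the map with slope $2$ on $[0,\frac14]$, slope $\frac12$ on $[\frac14,\frac34]$ and the identity on $[\frac34,1]$ goes to $(1,0)$, and its translate, supported on $[\frac14,1]$, goes to $(0,-1)$. A surjection $\mathbb Z^2\to\mathbb Z^2$ is injective (its determinant is $\pm1$), so $(\lambda_0,\lambda_1)$ induces $F^{ab}\cong\mathbb Z^2$.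

All these cases support the guess.

## 2. Two-torsion in a subgroup of $\mathbb Z\wr\mathbb Z$, and its failure to be finitely presented

Without "finitely presented" the guess is wrong, and an example can be made by hand.

Choose $f\in F$ and a dyadic $p$ with $f(p)>p$, and $1\ne a\in F$ supported in $[p,f(p)]$. The elements $a_i=f^iaf^{-i}$ ($i\in\mathbb Z$) are supported in $f^i([p,f(p)])$. These intervals have disjoint interiors, so the $a_i$ commute and are a basis of a free abelian group. Identify this group with $R=\mathbb Z[x^{\pm1}]$ by $a_i\leftrightarrow x^i$; then conjugation by $f$ is multiplication by $x$. Elements of $R$ fix $p$, while $f^m(p)\ne p$ for $m\ne0$, so $\langle a,f\rangle=R\rtimes\langle f\rangle$, the wreath product $\mathbb Z\wr\mathbb Z$.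

Let $M=(2,x-1)\subset R$, the ideal generated by $2$ and $x-1$, and let
$$K=M\rtimes\langle f\rangle=\langle f,\ a^2,\ z\rangle,\qquad z=faf^{-1}a^{-1}\ \leftrightarrow\ x-1 .$$
Then $z^2=fa^2f^{-1}a^{-2}$ is a commutator of elements of $K$, so the class of $z$ in $K^{ab}$ is killed by $2$. It is not zero. For $q\in M$ the integer $q(1)$ is even, so $\chi(q)=q'(1)\bmod2$ (derivative) satisfies $\chi(xq)=q(1)+q'(1)=\chi(q)$ in $\mathbb Z/2$. Hence $\chi$ extends, by $\chi(f)=0$, to a homomorphism $K\to\mathbb Z/2$, and $\chi(z)=1$. So $z$ has order exactly $2$ in $K^{ab}$.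

This does not answer the question, for a definite reason.

*$K$ is not finitely presented.* For $s\ge1$ let $M_s\subset M$ be the subgroup generated by $2x^i$ and $x^i(x-1)$, $0\le i\le s$. Let $K_s$ be the HNN extension $\langle M_s,f\mid fmf^{-1}=xm\ (m\in M_{s-1})\rangle$. There are natural maps $K_s\to K_{s+1}\to\cdots\to K$, and each group here is generated by $f$, $2$ and $x-1$. The direct limit has all relations $fmf^{-1}=xm$ for $m\in M^+=\bigcup_sM_s$. It is the ascending HNN extension of $M^+$, and since $\bigcup_ix^{-i}M^+=M$, it is $K$. If $K$ were finitely presented, the finitely many defining words in $f,2,x-1$ would all become trivial in some $K_s$, and $K_s\to K$ would be injective. Put $b=2\in M_s$ and $b'=x^s(x-1)\in M_s$. In $K$ the elements $f^{-1}bf$ and $fb'f^{-1}$ lie in the abelian group $M$, so they commute. In $K_s$ their commutator is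
$$f^{-1}b\,f\,f\,b'f^{-1}f^{-1}b^{-1}f\,f\,b'^{-1}f^{-1}.$$
Here $b\notin xM_{s-1}$ (its constant term is not $0$) and $b'\notin M_{s-1}$ (its degree is $s+1$, and $M_{s-1}$ has degrees at most $s$). So this word contains no pinch, and by Britton's lemma it is not trivial in $K_s$. This is a contradiction.

The torsion in $K$ comes from an infinitely generated abelian base $M$, and that base also ruins finite presentability. We need a *finitely presented* base on which a stable letter acts in a similar way.

## 3. Three theorems

The answer to the question is **no**.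

**Theorem A.** $F$ has a finitely presented subgroup $H$ with $H^{ab}\cong\mathbb Z^2\oplus\mathbb Z/2$. It is an ascending HNN extension of an index-2 subgroup of the Brown–Thompson group $F_4$.

The subgroup we construct is even of type $F_\infty$. Recall that a group has *type $F_m$* if it has a $K(\pi,1)$ CW complex with finite $m$-skeleton, and *type $F_\infty$* if it has type $F_m$ for all $m$. Type $F_1$ means finitely generated and type $F_2$ means finitely presented. For example $\mathbb Z^r$ has type $F_\infty$, because of the $r$-torus. Both properties pass to finite-index subgroups (take a finite cover) and to finite direct products (take the product complex).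

**Theorem B.** For every finite abelian group $T$ there is a subgroup $H\le F$ of type $F_\infty$ such that the torsion subgroup of $H^{ab}$ is isomorphic to $T$.

**Theorem C.** A finitely generated abelian group $Q$ is the abelianization of a finitely presented subgroup of $F$ if and only if $Q=0$ or $Q$ is infinite. The same holds with "finitely generated" or "type $F_\infty$" in place of "finitely presented".

## 4. Ascending HNN extensions inside groups of PL homeomorphisms

From now on $A=\mathbb Z[1/2]$. First we need a supply of PL maps between intervals.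

**Lemma 2.** Let $n=2^k$, $k\ge1$. Let $[a,b]$, $[c,d]$ be nondegenerate intervals with endpoints in $A$ and $(b-a)-(d-c)\in(n-1)A$. Then there is a PL homeomorphism $\theta:[a,b]\to[c,d]$ with finitely many breakpoints, all in $A$, and slopes powers of $n$. It satisfies $\theta(A\cap[a,b])=A\cap[c,d]$.

*Proof.* Choose $s$ with all four endpoints in $n^{-s}\mathbb Z$. Cut the intervals into $M_1$ and $M_2$ pieces of length $n^{-s}$. Then $M_1-M_2\in(n-1)A\cap\mathbb Z$. This intersection is $(n-1)\mathbb Z$: if $2^jm=(n-1)m'$ with integers $m,m'$, then $n-1$, being odd, divides $m$. Subdividing one piece into $n$ equal parts raises the count by $n-1$, so we can make the two counts equal. Map the pieces of $[a,b]$ to the pieces of $[c,d]$ affinely and in order. All pieces have lengths powers of $n$ and endpoints in $A$, so slopes are powers of $n$, breakpoints lie in $A$, and each affine piece $x\mapsto n^ex+b'$ has $b'\in A$, hence maps points of $A$ to points of $A$, and so does its inverse. $\square$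

For $n=2$ the condition on lengths is empty. Write $PL_2([a,b])$ for the group of PL homeomorphisms of $[a,b]$ (with $a,b\in A$) with finitely many breakpoints, all in $A$, and slopes powers of $2$. Conjugation by $\theta:[0,1]\to[a,b]$ gives $PL_2([a,b])\cong F$. In particular
$$PL_2([-1,2])\cong F, \tag{2}$$
and, acting on disjoint dyadic subintervals of $[0,1]$, every finite direct power of $F$ embeds in $F$.

The next lemma says how to recognize an ascending HNN extension and how to read off its abelianization.

**Lemma 3.** Let $B\le PL_2([-1,2])$ be a subgroup all of whose elements fix $0$. Let $t\in PL_2([-1,2])$ satisfy $t(0)>0$ and $tBt^{-1}\subseteq B$, and put $\varphi(b)=tbt^{-1}$. Let $H=\langle B,t\rangle$.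

1. $H$ is the ascending HNN extension $\langle B,t\mid tbt^{-1}=\varphi(b)\ (b\in B)\rangle$.
2. $H^{ab}\cong\mathbb Z\oplus\operatorname{coker}(\varphi_*-1)$, where $\varphi_*:B^{ab}\to B^{ab}$ is induced by $\varphi$.
3. If $B$ is finitely presented (of type $F_\infty$), so is $H$.

*Proof.* (1) Let $\hat H$ be the abstract group with this presentation. Every element of $\hat H$ has the form $t^{-i}bt^j$ with $i,j\ge0$, $b\in B$: the identity has this form, and the form is preserved by right multiplication by generators, because
$$t^{-i}bt^jb_1=t^{-i}b\varphi^j(b_1)t^j,\qquad t^{-i}bt^{0}\,t^{-1}=t^{-(i+1)}\varphi(b),$$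
and the remaining cases are obvious. Suppose that $t^{-i}bt^j$ is trivial in $H$. Then $b=t^{i-j}$ as homeomorphisms. Since $t$ is increasing and $t(0)>0$, we have $t^{m+1}(0)=t^m(t(0))>t^m(0)$ for all $m\in\mathbb Z$, so $t^m(0)\ne0$ for $m\ne0$. But $b(0)=0$. So $i=j$, then $b=1$, and $t^{-i}bt^j=1$ in $\hat H$. The surjection $\hat H\to H$ is therefore injective.

(2) Abelianizing the presentation gives $\mathbb Z$ (generated by $t$) plus $B^{ab}$ modulo the relations $\varphi_*(\bar b)=\bar b$.

(3) Take a finite presentation of $B$, the letter $t$, and the relations $tbt^{-1}=\varphi(b)$ for $b$ in a finite generating set. Both sides are homomorphisms in $b$, so the relations for all $b\in B$ follow. For type $F_\infty$: the associated subgroups $B$ and $\varphi(B)\cong B$ have type $F_\infty$, and an HNN extension whose base and associated subgroups have type $F_\infty$ has type $F_\infty$; see e.g. Geoghegan, *Topological Methods in Group Theory*, §7.2–7.3. $\square$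

By Lemma 3, torsion appears as soon as some $u\in B$ satisfies, say, $tut^{-1}\equiv u^{-1}$ modulo $B'$ without already being killed: then $2[u]=0$ in $H^{ab}$.

*First try: $B=F$.* Extend each element of $F$ by the identity to $[-1,2]$ and take $t\in PL_2([-1,2])$ with $t(x)=\frac14+\frac x2$ on $[0,1]$ (Lemma 2 fills in $[-1,0]\to[-1,\frac14]$ and $[1,2]\to[\frac34,2]$). Then $tFt^{-1}\subseteq F$. But $tgt^{-1}$ is the identity near $0$ and near $1$, so $\lambda_0$ and $\lambda_1$ vanish on it. As $(\lambda_0,\lambda_1)$ gives $F^{ab}\cong\mathbb Z^2$, we get $\varphi_*=0$ and $\operatorname{coker}(-1)=0$. So $H^{ab}\cong\mathbb Z$. Everything that $F^{ab}$ sees sits at the two endpoints, and $t$ pushes it away.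

So the base must have homomorphisms to $\mathbb Z$ that see the *interior* of $[0,1]$. By (1), $F_n^{ab}$ has rank $n$, and only two of these dimensions are used up by the endpoints. We now locate the others.

## 5. Breakpoints of $F_n$ modulo $n-1$

Fix $k\ge2$, $n=2^k$, $\ell=n-1$ (odd and at least $3$), and $G=F_n$. Each $g\in G$ is extended by the identity to a homeomorphism of $\mathbb R$.

**Classes of points.** Let $C=A/\ell A$. Since $\ell$ is odd, $2$ is invertible modulo $\ell$ and $C\cong\mathbb Z/\ell$. Write $[x]\in C$ for the class of $x\in A$. For $\ell=3$, for example, $[\frac12]=2$, $[\frac1{16}]=1$, $[\frac38]=0$. Since $n=1+\ell$,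
$$n^e\equiv1\pmod{\ell A}\qquad(e\in\mathbb Z). \tag{3}$$

On each linear piece of $g\in G$ we have $g(x')-g(x)=n^e(x'-x)$. Starting from $g(0)=0$ and going from breakpoint to breakpoint, this gives $g(A)\subseteq A$, and $g(A)=A$ by the same for $g^{-1}$. By (3) it also gives $[g(x')]-[g(x)]=[x']-[x]$. So
$$[g(x)]=[x]\qquad(g\in G,\ x\in A). \tag{4}$$
*Elements of $F_n$ preserve the class of every point of $A$.* So we may count breakpoints separately in each class.

**The group ring of $C$.** Let $\mathbb Z[C]$ have basis $X^i$, $i\in C$, with $X=X^1$. Let $I$ be its augmentation ideal, the elements with coefficient sum $0$. A basis of $I$ is given by $d_i=X^i-1$, $0\ne i\in C$. As $1$ generates $C$, each $d_i$ is a multiple of $X-1$, so $I=(X-1)\mathbb Z[C]$. Then $I^2=(X-1)^2\mathbb Z[C]$ is spanned, as an abelian group, by the elements $X^i(X-1)^2$. We recall the standard isomorphism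
$$I/I^2\cong C,\qquad \sum c_iX^i\mapsto\sum c_i\,i . \tag{5}$$
Indeed the map $I\to C$ is onto and sends $(X^i-1)(X^j-1)=d_{i+j}-d_i-d_j$ to $0$. The same identity shows that $i\mapsto d_i+I^2$ is a homomorphism $C\to I/I^2$ (with $d_0=0$), and this is an inverse. Consequently $\ell I\subseteq I^2$, and $I^2$ is free abelian of the same rank as $I$, namely $\ell-1=n-2$.

*Example $n=4$.* Write $v=v_0+v_1X+v_2X^2$. By (5), $v\in I^2$ means $v_0+v_1+v_2=0$ and $v_1+2v_2\equiv0\pmod3$. In the coordinates $(v_1,v_2)$,
$$I^2=\{(v_1,v_2)\in\mathbb Z^2: v_1\equiv v_2\pmod3\}. \tag{6}$$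

**The invariants.** For $x\in A$ let $J_x(g)=\log_n\big(g'(x^+)/g'(x^-)\big)\in\mathbb Z$, the jump of $g$ at $x$. It is nonzero for finitely many $x$ only, and every jump occurs at a point of $A$. The chain rule for increasing maps gives
$$J_x(gh)=J_{h(x)}(g)+J_x(h). \tag{7}$$
Define
$$N(g)=\sum_{x\in A}J_x(g)X^{[x]},\qquad \lambda_0(g)=\log_ng'(0^+),\qquad \lambda_1(g)=\log_ng'(1^-),\qquad \Theta=(\lambda_0,\lambda_1,N).$$
The $\lambda_i$ are homomorphisms by the chain rule at the fixed points $0,1$. So is $N$: multiply (7) by $X^{[x]}=X^{[h(x)]}$ (this is (4)) and sum, using that $h$ permutes $A$; the result is $N(gh)=N(g)+N(h)$. As $g$ has slope $1$ far to the left and far to the right, $\sum_xJ_x(g)=0$, so $N(g)\in I$. Write $N(g)=\sum_iN_i(g)X^i$.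

**Bumps.** For $a,h\in A$, $h>0$, let $\beta_{a,h}$ be the identity outside $[a,a+(n+1)h]$, with slope $n$ on $[a,a+h]$ and slope $1/n$ on $[a+h,a+(n+1)h]$. This is a homeomorphism because the image lengths add up correctly: $nh+h=(n+1)h$. Its jumps are $+1,-2,+1$ at $a$, $a+h$, $a+(n+1)h$. Since $n+1\equiv2\pmod\ell$,
$$N(\beta_{a,h})=X^{[a]}\big(1-2X^{[h]}+X^{2[h]}\big)=X^{[a]}(X^{[h]}-1)^2\quad\text{whenever }\beta_{a,h}\in G. \tag{8}$$
*Example.* For $n=4$, $a=0$, $h=\frac1{16}$, the breakpoints $0,\frac1{16},\frac5{16}$ have classes $0,1,2$ and $N=1-2X+X^2$, that is, $(v_1,v_2)=(-2,1)$. This satisfies (6).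

**Lemma 4.** Let $U\subseteq(0,1)$ be open and nonempty. The values $N(g)$, for $g\in G$ with compact support in $U$, form a subgroup of $I$ that contains $I^2$.

*Proof.* They form a subgroup since $N$ is a homomorphism. Let $i\in C$. The points of $A$ of class $i$ are a translate of $\ell A$, so they are dense in $\mathbb R$; choose such a point $a\in U$. For large $s$ the bump $\beta_{a,h}$ with $h=n^{-s}$ has compact support in $U$. As $[h]=1$ by (3), its $N$-value is $X^i(X-1)^2$. These elements span $I^2$. $\square$

## 6. The abelianization of $F_n$ and the perfect group $F_n'$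

We show that $\Theta$ sees all of $G^{ab}$, and then that $G'$ is so robust that we also know $B^{ab}$ for every $B$ between $G'$ and $G$.

**Lemma 5.** $\Theta(G)=\mathbb Z^2\times I^2$ and $\ker\Theta=G'$.

*Proof.* **Step 1: $N$ takes values in $I^2$.** Let $0=x_0<\dots<x_r=1$ be points of $A$ that include all breakpoints of $g$ in $[0,1]$, with slope $n^{e_j}$ on $[x_{j-1},x_j]$. Put $e_0=e_{r+1}=0$. As $g(1)-g(0)=1$,
$$\sum_{j=1}^r(n^{e_j}-1)(x_j-x_{j-1})=0 .$$
For every $e\in\mathbb Z$ we have $(n^e-1)/(n-1)\equiv e\pmod{\ell A}$. For $e\ge0$ the quotient is $1+n+\dots+n^{e-1}\equiv e$ by (3); for $e<0$ it equals $-n^{e}(n^{-e}-1)/(n-1)\equiv-(-e)=e$. So dividing the displayed sum by $\ell=n-1$ gives $\sum_je_j(x_j-x_{j-1})\in\ell A$. In this sum the coefficient of $x_j$ is $e_j-e_{j+1}$ for $0\le j\le r$, so the sum equals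
$$-\sum_{j=0}^r(e_{j+1}-e_j)x_j=-\sum_{x\in A}xJ_x(g).$$
Hence $\sum_xJ_x(g)[x]=0$ in $C$. By (5), $N(g)\in I^2$.

**Step 2: the image.** By Lemma 4 with $U=(0,1)$, compactly supported elements give $0\times I^2\subseteq\Theta(G)$. For small $h=n^{-s}$ the bumps $\beta_{0,h}$ and $\beta_{1-(n+1)h,h}$ have $(\lambda_0,\lambda_1)=(1,0)$ and $(0,-1)$. With Step 1, $\Theta(G)=\mathbb Z^2\times I^2$.

**Step 3: the kernel.** $\mathbb Z^2\times I^2$ is free abelian of rank $2+(n-2)=n$, and $G^{ab}\cong\mathbb Z^n$ by (1). So $\Theta$ induces a surjection $\mathbb Z^n\to\mathbb Z^n$, and such a map is injective. Hence $\ker\Theta=G'$. $\square$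

For a subgroup $B$ with $G'\le B\le G$, the group $B'$ could a priori be smaller than $G'$, and then $B^{ab}$ would contain something unknown. The next lemma excludes this. The plan is to write $g\in G'$ as a product of commutators of elements living on a shorter interval, and to use the free room on the left and right to correct these elements so that they lie in $G'$ themselves.

**Lemma 6.** $G'=G''$.

*Proof.* Let $g\in G'=\ker\Theta$. Since $\lambda_0(g)=\lambda_1(g)=0$, $g$ is the identity near $0$ and near $1$.

**Step 1: a shorter copy of $G$.** By density choose $p\in\ell A$ and $q\in1+\ell A$ with $0<p<q<1$ such that $g$ is supported in a compact subset of $(p,q)$. Then $1-(q-p)\in\ell A$, so Lemma 2 gives $\theta:[0,1]\to[p,q]$ with slopes powers of $n$ and $\theta(A\cap[0,1])=A\cap[p,q]$. As $[\theta(0)]=[p]=0$ and slopes are $\equiv1$ modulo $\ell A$,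
$$[\theta(x)]=[x]\qquad(x\in A\cap[0,1]). \tag{9}$$
Conjugation $u\mapsto\theta u\theta^{-1}$ (extended by the identity) is an isomorphism from $G$ onto $G_{[p,q]}=\{u\in G:\operatorname{supp}u\subseteq[p,q]\}$.

**Step 2: $g$ is a product of commutators in $G_{[p,q]}$.** Let $\tilde g=\theta^{-1}g\theta\in G$. We claim that $\tilde g\in\ker\Theta$. It is trivial near $0$ and $1$, so $\lambda_0(\tilde g)=\lambda_1(\tilde g)=0$ and only jumps at $x\in A\cap(0,1)$ matter. The chain rule, with $J_y(\theta^{-1})=-J_{\theta^{-1}(y)}(\theta)$, gives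
$$J_x(\tilde g)=-J_{\tilde g(x)}(\theta)+J_{\theta(x)}(g)+J_x(\theta)\qquad(x\in A\cap(0,1)).$$
Multiply by $X^{[x]}=X^{[\tilde g(x)]}=X^{[\theta(x)]}$, which is valid by (4) and (9), and sum over $x\in A\cap(0,1)$. As $\tilde g$ permutes $A\cap(0,1)$, the first and third terms cancel. The middle term gives $N(g)$, because all jumps of $g$ lie in $(p,q)$. So $N(\tilde g)=N(g)=0$, and $\tilde g\in\ker\Theta=G'$ by Lemma 5. Write $\tilde g$ as a product of commutators of elements of $G$ (the inverse of a commutator is a commutator). Conjugating by $\theta$, $g$ is a product of commutators $[u,v]$ with $u,v\in G_{[p,q]}$.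

**Step 3: correction outside $[p,q]$.** For each such pair, $N(u),N(v)\in I^2$ by Lemma 5. By Lemma 4 choose $w\in G$ with compact support in $(0,p)$ and $N(w)=-N(u)$, and $z\in G$ with compact support in $(q,1)$ and $N(z)=-N(v)$. All of $u,v,w,z$ are the identity near $0$ and $1$, so $uw,vz\in\ker\Theta=G'$. Now $w$ commutes with $u,v,z$ and $z$ commutes with $u,v,w$, because supports have disjoint interiors. Hence
$$[uw,vz]=uvu^{-1}v^{-1}\cdot ww^{-1}\cdot zz^{-1}=[u,v],$$
and $[u,v]\in[G',G']=G''$. So $g\in G''$. $\square$

**Lemma 7.** Let $L\le I^2$ be a subgroup and $B_L=N^{-1}(L)\le G$. Then $[B_L,B_L]=G'$, and $\Theta$ induces $B_L^{ab}\cong\mathbb Z^2\times L$.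

*Proof.* $G'=\ker\Theta\subseteq B_L$, so $G'=G''\subseteq[B_L,B_L]\subseteq G'$. By Lemma 5, $\Theta(B_L)=\mathbb Z^2\times L$, and the kernel of $\Theta$ on $B_L$ is $G'=[B_L,B_L]$. $\square$

So the subgroups $L$ of the lattice $I^2$ are at our free disposal. If $L$ has finite index in $I^2$, then $B_L$ has finite index in $F_n$, hence is finitely presented and of type $F_\infty$.

## 7. An element of slope $\frac12$ that permutes the classes

Elements of $F_n$ preserve classes, but $F$ also contains elements of slope $\frac12$, and halving permutes $C$. Let $\sigma:\mathbb Z[C]\to\mathbb Z[C]$ be the ring automorphism $X^i\mapsto X^{i/2}$. It preserves $I$ and $I^2$, and $\sigma d_i=d_{i/2}$.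

Put $c=\ell/2^{k+1}\in\ell A$. Then $0<c<\frac12$. Let $t\in PL_2([-1,2])$ satisfy
$$t(x)=c+\tfrac x2\ \text{ on }[0,1],\qquad t([-1,0])=[-1,c],\qquad t([1,2])=[c+\tfrac12,2].$$
Lemma 2 with $n=2$ supplies the two outer parts. (For $k=2$: $t(x)=\frac38+\frac x2$ on $[0,1]$.) Regard $G$ as a subgroup of $PL_2([-1,2])$, extending by the identity. The larger interval is needed because $t$ must move $0$.

**Proposition 8.** Let $L\le I^2$ be a subgroup with $\sigma(L)\subseteq L$, and let $H_L=\langle B_L,t\rangle\le PL_2([-1,2])\cong F$. Then $tB_Lt^{-1}\subseteq B_L$, and $H_L$ is the ascending HNN extension $\langle B_L,t\mid tbt^{-1}=\varphi(b)\ (b\in B_L)\rangle$ with $\varphi(b)=tbt^{-1}$. Moreover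
$$H_L^{ab}\cong\mathbb Z\oplus L/(\sigma-1)L .$$
If $B_L$ is finitely presented (of type $F_\infty$), so is $H_L$.

*Proof.* **Step 1: the effect of $t$ on $\Theta$.** Let $g\in G$. Then $tgt^{-1}$ is supported in $[c,c+\frac12]\subset(0,1)$. As $t$ is affine on $[0,1]$, the slopes of $tgt^{-1}$ on $[c,c+\frac12]$ are those of $g$ on $[0,1]$, hence powers of $n$; its breakpoints are the points $t(x)=c+\frac x2\in A$ for $x$ a breakpoint of $g$, and
$$J_{t(x)}(tgt^{-1})=J_x(g)\qquad(x\in A\cap[0,1]).$$
This includes $x=0$ and $x=1$, since $g$ is the identity outside $[0,1]$ and $tgt^{-1}$ is the identity outside $[c,c+\frac12]$. So $tgt^{-1}\in G$. Since $c\in\ell A$, we have $[t(x)]=[x]/2$, and $t$ maps $A\cap[0,1]$ bijectively onto $A\cap[c,c+\frac12]$. Therefore $N(tgt^{-1})=\sum_xJ_x(g)X^{[x]/2}=\sigma N(g)$, that is,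
$$\Theta(tgt^{-1})=(0,0,\sigma N(g)). \tag{10}$$
As $\sigma(L)\subseteq L$, this gives $tB_Lt^{-1}\subseteq B_L$.

**Step 2: apply Lemma 3.** All elements of $B_L$ fix $0$, and $t(0)=c>0$. Lemma 3 gives the HNN structure, the statement on finiteness properties, and $H_L^{ab}\cong\mathbb Z\oplus\operatorname{coker}(\varphi_*-1)$. By Lemma 7, $B_L^{ab}\cong\mathbb Z^2\times L$ through $\Theta$, and by (10)
$$(\varphi_*-1)(\lambda,v)=(-\lambda,(\sigma-1)v).$$
The cokernel is $L/(\sigma-1)L$. $\square$

The endpoint part $\mathbb Z^2$ is killed, as it was for $F$, but the interior part $L$ survives, and $t$ acts on it by a permutation of classes.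

## 8. The case $n=4$ and Theorem A

Take $k=2$, $n=4$, $\ell=3$, $C=\mathbb Z/3$. As $\frac12=2$ in $\mathbb Z/3$, $\sigma$ swaps the coordinates $v_1$ and $v_2$ in (6).

*The full lattice gives nothing.* Let $L=I^2$, so $B_L=F_4$. The vectors $(2,-1)$ and $(-1,2)$ lie in $I^2$ and have determinant $3$, which is the index of $I^2$ in $\mathbb Z^2$. So they are a basis of $I^2$, and $\sigma$ swaps them. Hence $L/(\sigma-1)L\cong\mathbb Z$ and $H_L^{ab}\cong\mathbb Z^2$, which is torsion-free. A basis permuted by $\sigma$ cannot produce torsion, so we pass to a sublattice where $\sigma$ acts differently: one that splits into an invariant line and a line on which $\sigma$ is $-1$.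

*Proof of Theorem A.* **Step 1: the sublattice.** Let
$$L=\{v\in I^2:v_1\equiv v_2\pmod2\}=\{(v_1,v_2):v_1\equiv v_2\pmod6\}.$$
It has index $2$ in $I^2$ and is $\sigma$-invariant. As $N$ maps $F_4$ onto $I^2$, the group
$$B_L=\{g\in F_4:N_1(g)\equiv N_2(g)\bmod2\}$$
has index $2$ in $F_4$. So it is finitely presented, and even of type $F_\infty$. By Proposition 8, $H=H_L$ is a subgroup of $PL_2([-1,2])\cong F$, an ascending HNN extension of $B_L$, and it is finitely presented, and even of type $F_\infty$.

**Step 2: the cokernel.** A basis of $L$ is $(1,1),(3,-3)$: if $v_1-v_2=6m$, then $(v_1,v_2)-m(3,-3)$ has equal coordinates. Since $\sigma$ fixes $(1,1)$ and negates $(3,-3)$, the group $(\sigma-1)L$ is generated by $2\cdot(3,-3)$. So $L/(\sigma-1)L\cong\mathbb Z\oplus\mathbb Z/2$, and by Proposition 8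
$$H^{ab}\cong\mathbb Z\oplus\mathbb Z\oplus\mathbb Z/2=\mathbb Z^2\oplus\mathbb Z/2.\qquad\blacksquare$$

**The torsion element seen directly.** Let $u=\beta_{a,h}\beta_{b,h}^{-1}$ with both bumps compactly supported in $(0,1)$, $[h]=1$, $[a]=1$, $[b]=0$. By (8) and $X^3=1$,
$$N(u)=X(X-1)^2-(X-1)^2=(X-1)^3=3X-3X^2,$$
which is $(3,-3)\in L$. So $u\in B_L$. By (10), $N(tut^{-1}u)=\sigma N(u)+N(u)=0$, and $\lambda_0,\lambda_1$ vanish on $tut^{-1}$ and on $u$. So $tut^{-1}u\in\ker\Theta=G'=[B_L,B_L]$, and $2[u]=0$ in $H^{ab}$. On the other hand $\chi(g)=\frac12(N_1(g)-N_2(g))\bmod2$ is a homomorphism $B_L\to\mathbb Z/2$ with $\chi(tgt^{-1})=-\chi(g)=\chi(g)$. By the presentation of $H$ it extends to $H$ with $\chi(t)=0$, and $\chi(u)=3\bmod2=1$. So $[u]$ has order exactly $2$.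

## 9. Zero-sum elements of cyclic group rings and Theorem B

To get $\mathbb Z/m$, we need a $\sigma$-module whose quotient by $\sigma-1$ has $m$-torsion. The zero-sum elements of $\mathbb Z[C_m]$ do this; for $m=2$ they form the line on which $\sigma=-1$.

**Lemma 9.** Let $m\ge2$, $P=\mathbb Z[C_m]$, $\sigma$ a generator of the cyclic group $C_m$, $\nu=\sum_{r}\sigma^r$, and $\Delta=(\sigma-1)P$, which is the set of elements of coefficient sum $0$. Then
$$\Delta/(\sigma-1)\Delta\cong\mathbb Z/m. \tag{11}$$

*Proof.* The map $P\to\Delta/(\sigma-1)\Delta$, $p\mapsto(\sigma-1)p$, is onto. An element $p$ is in its kernel iff $(\sigma-1)p=(\sigma-1)\delta$ for some $\delta\in\Delta$, i.e. iff $p\in\Delta+\ker(\sigma-1)$. An element fixed by $\sigma$ has all coefficients equal, so $\ker(\sigma-1)=\mathbb Z\nu$. Hence $\Delta/(\sigma-1)\Delta\cong P/(\Delta+\mathbb Z\nu)$. The coefficient sum identifies $P/\Delta$ with $\mathbb Z$ and sends $\nu$ to $m$. $\square$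

*Proof of Theorem B.* **Step 1: cyclic torsion $\mathbb Z/m$, $m\ge2$.** Take $k=m$, so $\ell=2^m-1$ and $C=\mathbb Z/(2^m-1)$. The orbit of $1$ under multiplication by $2$ is $O=\{1,2,\dots,2^{m-1}\}$. It has $m$ elements, since $2^{m-1}<2^m-1$ and $2^m\equiv1$. Recall the basis $d_i$ of $I$, with $\sigma d_i=d_{i/2}$, and $\ell d_i\in I^2$. Put
$$L=\Big\{\ell\sum_{i\ne0}c_id_i\ :\ c_i\in\mathbb Z,\ \sum_{i\in O}c_i\equiv0\pmod m\Big\}.$$
Then $L\subseteq\ell I\subseteq I^2$. It is $\sigma$-invariant because $O$ is, and it has index $m$ in $\ell I$, hence finite index in $I^2$.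

The map $\sigma$ permutes the $d_i$ with $i\in O$ in a single cycle of length $m$, so their span is isomorphic to $P=\mathbb Z[C_m]$, with $\sigma$ acting as a generator. Dropping the factor $\ell$, we get as $\sigma$-modules
$$L\cong\{p\in P:m\mid\text{coefficient sum of }p\}\oplus(\text{permutation module on the }d_i,\ i\ne0,\ i\notin O).$$
If $p$ has coefficient sum $mj$, then $p-j\nu\in\Delta$; and $\Delta\cap\mathbb Z\nu=0$. So the first summand is $\Delta\oplus\mathbb Z\nu$. Modulo $\sigma-1$, the summand $\Delta$ gives $\mathbb Z/m$ by Lemma 9, $\mathbb Z\nu$ gives $\mathbb Z$, and a permutation module gives the free abelian group on the orbits. So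
$$L/(\sigma-1)L\cong\mathbb Z/m\oplus(\text{free abelian}).$$
As $B_L$ has finite index in $F_n$, it has type $F_\infty$. By Proposition 8, $H_L\le F$ has type $F_\infty$, and the torsion subgroup of $H_L^{ab}$ is $\mathbb Z/m$.

**Step 2: general $T$.** For $T=0$ take the trivial group. Otherwise write $T$ as a direct sum of cyclic groups and take the direct product of the groups of Step 1 over the cyclic factors. It has type $F_\infty$, its abelianization is the direct sum of the abelianizations, and it embeds in a finite direct power of $F$, hence in $F$ by Section 4. $\blacksquare$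

## 10. Bases of infinite index and the classification

Theorem C also prescribes the free rank, so the free summands left over in Step 1 above are unwelcome. They came from insisting that $L$ have finite index in $I^2$. To drop this, we must know that $B_L$ still has good finiteness properties when $L$ is small. This is where the $\Sigma$-invariants enter.

**Definition.** A *character* of $G$ is a homomorphism $\chi:G\to\mathbb R$. The character sphere $S(G)$ is the set of classes $[\chi]$ of nonzero characters up to positive scalars. Let $G$ have type $F_m$, and let $Y$ be the $m$-skeleton of the universal cover of a $K(G,1)$ with finite $m$-skeleton. Choose a continuous $h:Y\to\mathbb R$ with $h(gy)=\chi(g)+h(y)$, and let $Y_{\ge r}=h^{-1}([r,\infty))$. Then $[\chi]\in\Sigma^m(G)$ if for every $r$ there is $s\le r$ such that, for $0\le i\le m-1$, every map of the $i$-sphere to $Y_{\ge r}$ extends to a map of the $(i+1)$-ball to $Y_{\ge s}$.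

*Examples.* For $G=\mathbb Z$ and $m\geq 1$ we may take $Y=\mathbb R$. The sets $Y_{\ge r}$ are half-lines, hence contractible, so both points of $S(\mathbb Z)$ lie in $\Sigma^m(\mathbb Z)$. For the free group on $a,b$ with $\chi(a)=1$, $\chi(b)=0$, take $m=1$ and $Y$ the Cayley tree. Start at the vertex $1$ and follow the edges of $a^{-j}ba^{j}$: both ends have height $0$, and the only reduced path between them descends to $-j$. As $j$ is arbitrary, $[\chi]\notin\Sigma^1$.

We use two cited results.

* *(Kochloukova, J. Algebra 371 (2012), for $m=2$; Zaremsky, On the Σ-invariants of generalized Thompson groups and Houghton groups, IMRN 2017, for all $m\ge2$.)* For $n,m\ge2$, $\Sigma^m(F_n)$ is the complement in $S(F_n)$ of the points $[a\chi_0+b\chi_1]$ with $a,b\ge0$, where $\chi_0(f)=\log_nf'(0)$ and $\chi_1(f)=\log_nf'(1)$. We only use that $\Sigma^m(F_n)$ contains every $[\chi]$ with $\chi\notin\operatorname{span}(\chi_0,\chi_1)$. This is insensitive to sign conventions.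
* *(Bieri–Renz criterion: Bieri–Renz, Comment. Math. Helv. 63 (1988); homotopical form in Bieri–Geoghegan, Mem. Amer. Math. Soc. 161 (2003); quoted in this form in Zaremsky's paper.)* If $G$ has type $F_m$ and $G'\le B\le G$, then $B$ has type $F_m$ if and only if $[\chi]\in\Sigma^m(G)$ for every nonzero character $\chi:G\to\mathbb R$ with $\chi(B)=0$.

**Lemma 10.** With $G=F_n$ as in Section 5, $B_L$ has type $F_\infty$ for *every* subgroup $L\le I^2$.

*Proof.* By Lemma 5, $G^{ab}\cong\mathbb Z^2\times I^2$ through $\Theta$. So every character of $G$ has the form $\chi=a\lambda_0+b\lambda_1+\psi\circ N$ with unique $a,b\in\mathbb R$ and $\psi\in\operatorname{Hom}(I^2,\mathbb R)$. Let $\chi\ne0$ vanish on $B_L$. By Lemma 5, $B_L$ contains elements with $N=0$ and arbitrary $(\lambda_0,\lambda_1)\in\mathbb Z^2$, so $a=b=0$. Then $\chi=\psi\circ N$ with $\psi\ne0$. By uniqueness $\chi\notin\operatorname{span}(\lambda_0,\lambda_1)=\operatorname{span}(\chi_0,\chi_1)$. So $[\chi]\in\Sigma^m(G)$ for all $m\ge2$. As $G'\le B_L\le G$ and $G$ has type $F_\infty$, the criterion shows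 that $B_L$ has type $F_m$ for all $m\geq 2$. $\square$

*Proof of Theorem C.* **Step 1: necessity.** A finitely generated subgroup of $F$ is trivial, with abelianization $0$, or has infinite abelianization by Lemma 1. Since type $F_\infty$ implies finitely presented, which implies finitely generated, this gives necessity in all three versions, and for sufficiency it is enough to realize each $Q$ by a subgroup of type $F_\infty$.

**Step 2: the easy groups.** $Q=0$ is realized by the trivial group. Now let $Q$ be infinite, $Q=\mathbb Z^r\oplus\bigoplus_{j=1}^s\mathbb Z/m_j$ with $r\ge1$ and $m_j\ge2$. If $s=0$, use $\mathbb Z^r\le F$. Let $s\ge1$.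

**Step 3: enough disjoint long orbits.** Put
$$k=(s+1)m_1\cdots m_s,\qquad n=2^k,\qquad \ell=n-1 .$$
So $k>s$, $k\geq 2$, and every $m_j$ divides $k$. The nonzero classes modulo $2^k-1$ correspond to the integers $1,\dots,2^k-2$, i.e. to the non-constant binary words of length $k$. Multiplication by $2$ is cyclic rotation of the word: if $w$ has top bit $\epsilon$, then $2w\equiv2w-\epsilon2^k+\epsilon$. For $1\le j\le s$ let $a_j=2^j-1$, whose word is a block of $j$ ones (and $k-j\geq1$ zeros). The $k$ rotations of a single block of $j$ ones with $0<j<k$ are distinct, so the orbit $O_j$ of $a_j$ has exactly $k$ elements. The orbits $O_1,\dots,O_s$ are disjoint, since their words have different numbers of ones.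

**Step 4: folding an orbit of length $k$ to length $m_j$.** For $r'\in\mathbb Z/m_j$ put
$$y_{j,r'}=\sum_{e\in\mathbb Z/k,\ e\equiv r'\,(m_j)}d_{2^{-e}a_j}.$$
This makes sense: $2^{-e}$ modulo $\ell$ depends only on $e$ modulo $k$ because $2^k\equiv1$, and $e$ modulo $m_j$ is defined because $m_j\mid k$. Since $\sigma d_{2^{-e}a_j}=d_{2^{-(e+1)}a_j}$,
$$\sigma y_{j,r'}=y_{j,r'+1}.$$
All the $y_{j,r'}$ are linearly independent, being sums of basis vectors over disjoint nonempty sets.

**Step 5: the lattice.** Let
$$L_j=\ell\Big\{\sum_{r'}c_{r'}y_{j,r'}:\ c_{r'}\in\mathbb Z,\ \sum_{r'} c_{r'}=0\Big\},\qquad L=\bigoplus_{j=1}^sL_j .$$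
Then $L\subseteq\ell I\subseteq I^2$ and $L$ is $\sigma$-invariant. Sending $\ell y_{j,r'}$ to $\sigma^{r'}$ identifies $L_j$, as a $\sigma$-module, with the zero-sum elements $\Delta\subset\mathbb Z[C_{m_j}]$. By Lemma 9,
$$L/(\sigma-1)L\cong\bigoplus_{j=1}^s\mathbb Z/m_j .$$

**Step 6: the group.** By Lemma 10, $B_L$ has type $F_\infty$. By Proposition 8, $H_L\le PL_2([-1,2])\cong F$ has type $F_\infty$ and
$$H_L^{ab}\cong\mathbb Z\oplus\bigoplus_{j=1}^s\mathbb Z/m_j .$$
Then $H_L\times\mathbb Z^{r-1}$ has type $F_\infty$, embeds in $F\times F\le F$, and has abelianization $Q$. $\blacksquare$
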